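# A separable sequential group that is neither $c_\omega$ nor metrizable

## 1. Compact families of finite sets cut out by coherent functions

We write $[S]^{<\omega}$ for the set of finite subsets of $S$ and $[S]^m$ for the set of subsets with exactly $m$ elements. A subset $y\subset S$ is identified with the point $1_y$ of $2^S$. So two sets are close if they agree on a large finite part of $S$.

Let $\gamma$ be an ordinal and $e:\gamma\to\omega\setminus\{0\}$ any function. Define
$$\mathcal S(e)=\{y\in[\gamma]^{<\omega}:\ |y|\le e(\xi)\ \text{ for every } \xi\in y\}.$$
Each point $\xi$ announces an upper bound for the size of any set to which it may belong.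

For example, let $\gamma=\omega$ and $e(n)=n+1$. Then $y\in\mathcal S(e)$ if and only if $y=\emptyset$ or $|y|\le \min y+1$. The family has members of every finite size, such as $\{k-1,k,\dots,2k-2\}$. But once a set contains $n$ it has at most $n+1$ elements.

**Lemma 1.** For every $e:\gamma\to\omega\setminus\{0\}$, the family $\mathcal S(e)$ is closed under subsets, contains $\emptyset$ and all singletons $\{\xi\}$, $\xi<\gamma$, and is a compact subset of $2^\gamma$. It contains no infinite strictly increasing chain.

*Proof.* Passing to a subset lowers $|y|$ and removes conditions, so $\mathcal S(e)$ is closed under subsets. Singletons belong because $e\ge1$. For compactness we show that $\mathcal S(e)$ is closed in the compact space $2^\gamma$. Let $z\subset\gamma$ be in its closure and let $\xi\in z$. If $t\subset z$ is finite and $\xi\in t$, some $y\in\mathcal S(e)$ contains $t$, so $|t|\le|y|\le e(\xi)$. As $t$ was arbitrary, $|z|\le e(\xi)$. Hence $z$ is finite and satisfies the defining condition (if $z=\emptyset$ there is nothing to check). Finally, all members of a strictly increasing chain that contain a fixed $\xi$ have size at most $e(\xi)$, so the chain is finite.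 $\square$

We need such a family on every countable ordinal, and the families must fit together.

**Lemma 2.** There are functions $e_\delta:\delta\to\omega\setminus\{0\}$ $(\delta<\omega_1)$, each finite-to-one, such that $\{\xi<\gamma:e_\gamma(\xi)\ne e_\delta(\xi)\}$ is finite whenever $\gamma<\delta<\omega_1$.

*Proof.* Put $e_0=\emptyset$ and $e_{\delta+1}=e_\delta\cup\{(\delta,1)\}$; both properties pass from $\delta$ to $\delta+1$. Let $\delta$ be a limit. Pick $0=\delta_0<\delta_1<\cdots$ with supremum $\delta$, and put
$$e_\delta(\xi)=\max\big(e_{\delta_{n+1}}(\xi),\,n\big)\qquad\text{for }\xi\in[\delta_n,\delta_{n+1}).$$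
*Finite-to-one.* If $e_\delta(\xi)\le k$, then $\xi$ lies in a block with $n\le k$, and $e_{\delta_{n+1}}(\xi)\le k$. There are finitely many such blocks, and each contains finitely many such $\xi$.

*Coherence.* On the block $[\delta_n,\delta_{n+1})$ the functions $e_\delta$ and $e_{\delta_{n+1}}$ differ only where $e_{\delta_{n+1}}<n$, a finite set. For $n<m$, by induction $e_{\delta_{n+1}}$ and $e_{\delta_m}$ differ finitely on $\delta_{n+1}$. Summing over the blocks $n<m$, the functions $e_\delta$ and $e_{\delta_m}$ differ finitely on $\delta_m$. Given $\gamma<\delta$, choose $m$ with $\gamma\le\delta_m$. By induction $e_\gamma$ and $e_{\delta_m}$ differ finitely on $\gamma$, so $e_\gamma$ and $e_\delta$ do too. $\square$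

The finite disagreements cannot be avoided. If $e_\gamma=e_\delta|_\gamma$ held for all $\gamma<\delta$, the union $e$ of the $e_\delta$ would be a finite-to-one function on $\omega_1$: infinitely many points with the same value would include countably infinitely many, all below some $\delta<\omega_1$, against $e_\delta$ being finite-to-one. But a finite-to-one function to $\omega$ has a countable domain.

Fix the $e_\delta$ and write $\mathcal S_\delta=\mathcal S(e_\delta)$. Note $\mathcal S_0=\{\emptyset\}$.

**Lemma 3.** Let $\gamma<\delta$ and $F=\{\xi<\gamma:e_\gamma(\xi)\neq e_\delta(\xi)\}$. If $y\in\mathcal S_\delta$, then $(y\cap\gamma)\setminus F\in\mathcal S_\gamma$. If $y\in\mathcal S_\gamma$, then $y\setminus F\in\mathcal S_\delta$.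

*Proof.* In the first case, for $\xi\in(y\cap\gamma)\setminus F$ we have $|(y\cap\gamma)\setminus F|\le|y|\le e_\delta(\xi)=e_\gamma(\xi)$. The second case is the same with $\gamma,\delta$ interchanged. $\square$

So the families agree up to a bounded number of points. Nevertheless, although no single $\mathcal S_\delta$ contains an infinite chain, uncountably many of them together always do.

**Lemma 4.** Let $\Delta\subset\omega_1$ be uncountable. There are distinct $\xi_1,\xi_2,\dots<\omega_1$ such that for every $k\geq 1$ the set $y_k=\{\xi_1,\dots,\xi_k\}$ belongs to $\mathcal S_\delta$ for some $\delta\in\Delta$.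

*Proof.* For finite $p\subset\omega_1$ and $k<\omega$ put
$$\Delta(p,k)=\{\delta\in\Delta:\ p\subset\delta\ \text{ and }\ e_\delta(\xi)\ge k\text{ for all }\xi\in p\}.$$
Call $p$ *fine* if $\Delta(p,k)$ is uncountable for every $k$. Then $\emptyset$ is fine, as $\Delta(\emptyset,k)=\Delta$.

We claim that if $p$ is fine, then $p\cup\{\xi\}$ is fine for all but countably many $\xi$. Otherwise uncountably many $\xi$ each have some $k$ with $\Delta(p\cup\{\xi\},k)$ countable, and uncountably many of them have the same $k$. Let $B$ be a countably infinite set of those. The set $\Delta(p,k)$ is uncountable, so it has a member $\delta>\sup B$ outside the countable set $\bigcup_{\xi\in B}\Delta(p\cup\{\xi\},k)$. For $\xi\in B$ we have $p\cup\{\xi\}\subset\delta$ and $e_\delta\ge k$ on $p$; since $\delta\notin\Delta(p\cup\{\xi\},k)$, it follows that $e_\delta(\xi)<k$. This holds for the infinitely many $\xi\in B$, and $e_\delta$ is finite-to-one, a contradiction.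

Now choose distinct $\xi_1,\xi_2,\dots$ recursively so that every $y_k=\{\xi_1,\dots,\xi_k\}$ is fine. Any $\delta\in\Delta(y_k,k)$ satisfies $|y_k|=k\le e_\delta(\xi)$ for all $\xi\in y_k$, so $y_k\in\mathcal S_\delta$. $\square$

Here is what these families are for. We shall build one topological group $G$ whose elements are finite sets and in which every $\mathcal S_\delta$ is compact. Suppose that countably many closed countably compact sets $C_0\subset C_1\subset\cdots$ controlled the topology of $G$. Each $\mathcal S_\delta$ would be inside some $C_n$, so one $C_n$ would contain uncountably many of the $\mathcal S_\delta$. By Lemma 4 that $C_n$ would contain a chain $y_1\subset y_2\subset\cdots$ with infinite union. An accumulation point of the chain would have to be the infinite set $\bigcup_k y_k$, which is not an element of $G$. The remaining task is to make $G$ separable and sequential.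

## 2. Sequential, $k_\omega$ and $c_\omega$ groups

All topological groups are assumed to be Hausdorff.

**Definition (sequential).** A subset of a space is sequentially closed if it contains the limits of all convergent sequences of its points. A space is sequential if every sequentially closed subset is closed.

Metrizable spaces are sequential. The ordinal space $\omega_1+1$ is not: its subset $\omega_1$ is sequentially closed, because a countable subset of $\omega_1$ is bounded in $\omega_1$, but it is not closed.

**Definition ($c_\omega$ and $k_\omega$).** A space $X$ is a $c_\omega$-space if there are closed countably compact subspaces $C_0\subseteq C_1\subseteq\cdots$ with $X=\bigcup_nC_n$ that determine the topology: $F\subseteq X$ is closed if and only if $F\cap C_n$ is closed in $C_n$ for every $n$. A $k_\omega$-space is defined in the same way with compact $C_n$.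

We use the textbook form of countable compactness for Hausdorff spaces: every infinite subset has an accumulation point, that is, a point each of whose neighborhoods contains infinitely many members of the subset. Every $k_\omega$-space is $c_\omega$. The real line is $k_\omega$ with $C_n=[-n,n]$. The ordinal space $\omega_1$ is $c_\omega$ but not $k_\omega$. It is countably compact, because every infinite subset contains a strictly increasing sequence, which converges to its supremum; so $C_n=\omega_1$ works. It is not $k_\omega$, because compact subsets are bounded and countably many of them do not cover $\omega_1$.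

The problem comes from Michael Hrušák and Alexander Shibakov, "Invariant Ideal Axiom", arXiv:2204.03079 (2022). The background is this. It is consistent with ZFC (it follows from a principle called the Invariant Ideal Axiom) that every countable sequential group is either metrizable or $k_\omega$. There is a separable sequential group that is $c_\omega$ but not $k_\omega$, so this dichotomy does not extend to separable sequential groups. The question is whether the weaker dichotomy extends: *does there exist a separable sequential group that is neither $c_\omega$ nor metrizable?* The answer is yes, with no assumption beyond ZFC. A group is called Boolean if $x+x=0$ for all $x$.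

**Theorem 1 (ZFC).** There is a Hausdorff Boolean (hence abelian) topological group $G$ of cardinality $\omega_1$ that is separable and sequential, but neither $c_\omega$ nor metrizable.

**Theorem 2 (ZFC).** The group $G$ can moreover be chosen so that:

* (a) $G$ is algebraically generated by a compact separable subspace, so $G$ is $\sigma$-compact.
* (b) Every finite power $G^l$ is sequential (and separable, not $c_\omega$, not metrizable).
* (c) The topology of $G$ is determined by a family of $\omega_1$ compact subsets, but by no countable family of countably compact subsets.

The cardinality $\omega_1$ is optimal for a ZFC example: by the background, it is consistent that every countable sequential group is metrizable or $k_\omega$, hence metrizable or $c_\omega$.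

## 3. The topology determined by the sums of a compact generating set

The building blocks are countable $k_\omega$ groups. First we record a fact that is used for both $k_\omega$ and $c_\omega$.

**Lemma 5.** Let $Y$ be a Hausdorff space and $C_0\subseteq C_1\subseteq\cdots$ closed subsets that cover $Y$ and determine its topology. Then every compact $C\subset Y$ lies in some $C_n$.

*Proof.* Suppose not. Choose recursively $n_1<n_2<\cdots$ and $x_j\in C\setminus C_{n_j}$ so that $x_1,\dots,x_j\in C_{n_{j+1}}$. The $x_j$ are distinct, and $x_j\notin C_m$ as soon as $n_j\ge m$. So every subset of $\{x_j\}$ meets each $C_m$ in a finite set and is therefore closed in $Y$. Thus $\{x_j\}$ is an infinite closed discrete subset of the compact set $C$, which is impossible. $\square$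

**Lemma 6.** Let $\Gamma$ be a Boolean group with a metrizable group topology $\sigma$, let $0\in Q\subset\Gamma$ be $\sigma$-compact and generate $\Gamma$, and let $L_n$ be the set of sums of $n$ elements of $Q$ (with $L_0=\{0\}$). Put
$$\tau=\{O\subset\Gamma:\ O\cap L_n\text{ is }\sigma\text{-open in }L_n\text{ for all }n\}.$$
Then $\tau\supseteq\sigma$ is a Hausdorff group topology; $\tau$ and $\sigma$ agree on each $L_n$; every $\tau$-compact set lies in some $L_n$; $(\Gamma,\tau)$ is sequential; and a map on $\Gamma$ is $\tau$-continuous if and only if its restrictions to all $(L_n,\sigma)$ are continuous.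

Here and below, "$\sigma$-compact" said of a subset of a space with topology $\sigma$ (or $\sigma_\gamma$) means compact in that topology. Only in Theorem 2(a) and its proof does it mean a countable union of compact sets.

*Proof.* **Step 1: everything except the group property.** As $0\in Q$ and $Q$ generates the Boolean group $\Gamma$, we have $L_0\subset L_1\subset\cdots$ and $\bigcup_nL_n=\Gamma$. Each $L_n$ is a continuous image of $Q^n$, so it is compact metrizable and $\sigma$-closed. Clearly $\tau$ is a topology containing $\sigma$, so it is Hausdorff. A $\tau$-open set has a $\sigma$-open trace on $L_n$ by definition, and every $\sigma$-open subset of $L_n$ is the trace of a set in $\sigma\subset\tau$; so $\tau$ and $\sigma$ agree on $L_n$. The statement on maps follows by taking preimages of open sets. Passing to complements, a set is $\tau$-closed if and only if its trace on each $L_n$ is closed. So the $L_n$ determine $\tau$, and Lemma 5 gives the statement on compact sets. Finally, let $F$ be sequentially $\tau$-closed. Since $\tau=\sigma$ on $L_n$, the set $F\cap L_n$ is sequentially closed in the metrizable space $L_n$, hence closed in it, for every $n$. So $F$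 is $\tau$-closed.

**Step 2: reduction of the group property to addition at $(0,0)$.** Inversion is the identity map. Translation by $g\in L_m$ maps $L_n$ into $L_{n+m}$ continuously for $\sigma$, and $\sigma=\tau$ on $L_{n+m}$; so it is $\tau$-continuous. It is its own inverse, hence a homeomorphism. Writing $x+y=(a+b)+((x+a)+(y+b))$, we see that continuity of addition at $(0,0)$ gives it at every $(a,b)$.

**Step 3: addition is continuous at $(0,0)$.** Let $0\in W\in\tau$. We build compact sets $A_n\subset L_n$ with $A_n+A_n\subset W$ and $A_{n-1}\subset\mathrm{int}_{L_n}A_n$. Put $A_0=\{0\}$. Given $A_{n-1}$, the set $\{(x,y)\in L_n^2:x+y\in W\}$ is open in $L_n^2$, because $W\cap L_{2n}$ is open in $L_{2n}$, and it contains $A_{n-1}\times A_{n-1}$. By compactness (the tube lemma, applied in both variables) there is an open $B\subset L_n$ with $A_{n-1}\subset B$ such that $B\times B$ is contained in this set. By normality there is an open $B'\subset L_n$ with $A_{n-1}\subset B'\subset\overline{B'}\subset B$. Put $A_n=\overline{B'}$, the closure taken in $L_n$.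

Let $V=\bigcup_nA_n$. It contains $0$, and $V+V\subset W$ because the $A_n$ increase. It is $\tau$-open: if $x\in V\cap L_m$, then $x\in A_n$ for some $n\ge m$, so $x\in\mathrm{int}_{L_{n+1}}A_{n+1}$. Intersecting this open subset of $L_{n+1}$ with $L_m$ gives a neighborhood of $x$ in $L_m$ that is contained in $V$. $\square$

Since a convergent sequence together with its limit is compact, *every $\tau$-convergent sequence lies, with its limit, in a single $L_n$.*

**Example.** Let $\mathbb B$ be the group $[\omega]^{<\omega}$ under symmetric difference, with $\sigma$ the topology of $2^\omega$ and $Q=\{\emptyset\}\cup\{\{n\}:n<\omega\}$, a convergent sequence with its limit. Then $L_n=\{s:|s|\le n\}$, and $(\mathbb B,\tau)$ is a countable $k_\omega$ group. It is not metrizable. Indeed, for $n\ge1$ let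
$$x_{n,k}=\{k,k+1,\dots,k+n-1\}.$$
For fixed $n$ we have $x_{n,k}\in L_n$, so $x_{n,k}\to0$ as $k\to\infty$. If $0$ had a decreasing countable base $(U_n)_{n\ge 1}$, we could choose $y_n=x_{n,k_n}\in U_n$. Then $y_n\to0$ but $|y_n|=n$, so $\{y_n\}$ lies in no $L_m$, a contradiction.

## 4. The product of a $k_\omega$ group and a metrizable group

We already have a non-metrizable group $\mathbb B$. The natural first attempt is to multiply it by a metrizable group that is not $c_\omega$. Let $\mathbb M$ be $[\omega]^{<\omega}$ with the topology of $2^\omega$, and let $V_n=\{s\in\mathbb M:s\cap n=\emptyset\}$, a base of neighborhoods of $0$. The sets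
$$m_{n,k}=\{n,n+1,\dots,n+k\}\in V_n\qquad(k<\omega)$$
converge in $2^\omega$ to the infinite set $[n,\omega)\notin\mathbb M$, so $\{m_{n,k}:k<\omega\}$ is an infinite closed discrete subset of $\mathbb M$.

*$\mathbb M$ is not $c_\omega$.* Suppose that $(C_n)$ is as in the definition. The countably compact set $C_n$ cannot contain $\{m_{n,k}:k<\omega\}$, so there is $y_n\in V_n\setminus C_n$. Then $y_n\to0$, so by Lemma 5 the compact set $\{0\}\cup\{y_n:n<\omega\}$ lies in some $C_N$. But $y_N\notin C_N$.

Both properties pass to closed subspaces. For metrizability this is clear. If $(C_n)$ witnesses that $X$ is $c_\omega$ and $Y\subset X$ is closed, then $(C_n\cap Y)$ witnesses it for $Y$: the sets $C_n\cap Y$ are closed and countably compact, and if $F\subset Y$ has closed trace on each $C_n\cap Y$, then it has closed trace on each $C_n$, so $F$ is closed. Hence $\mathbb B\times\mathbb M$, which contains closed copies of both factors, is separable and neither $c_\omega$ nor metrizable.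

What fails is sequentiality. Let $A=\{(x_{n,k},m_{n,k}):n\ge1,\ k<\omega\}$.

* $(0,0)\in\overline A\setminus A$: a neighborhood contains some $U\times V_n$ with $n\ge1$. All $m_{n,k}$ lie in $V_n$, and $x_{n,k}\in U$ for large $k$.
* $A$ is sequentially closed. Consider a convergent sequence of points of $A$. If its indices $n$ are unbounded, the first coordinates have unbounded sizes and lie in no $L_m$, which is impossible. So $n$ is bounded, and on a subsequence $n$ is constant. Since $\{m_{n,k}:k<\omega\}$ is closed discrete, convergence of the second coordinates makes $k$ constant from some point on. So the limit is in $A$.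

So we need one group topology in which countably many compact sets are not enough, but sequences still are. One might try to take the compact sets $\mathcal S_\delta$ and their sums and use the finest topology they determine, as in Lemma 6. But Step 3 of Lemma 6 is an induction along a sequence of compact sets: after $\omega$ stages the union $\bigcup_nA_n$ need not be compact, so with $\omega_1$ compact sets the induction has no next step. We shall instead apply Lemma 6 only to countable groups, and glue the results by homomorphisms.

## 5. The group $G$ and its retractions to countable subgroups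

Fix an almost disjoint family $\{a_\xi:\xi<\omega_1\}$ of infinite subsets of $\omega$, meaning that $a_\xi\cap a_\eta$ is finite for $\xi\ne\eta$. Such a family exists: identify $\omega$ with the set of finite $0$-$1$ strings, and take the sets of initial segments of $\omega_1$ different infinite $0$-$1$ sequences.

Let $G$ be the Boolean group with basis $\{d_n:n<\omega\}\cup\{b_\xi:\xi<\omega_1\}$. Its elements are pairs $(s,u)$ with $s\in[\omega]^{<\omega}$, $u\in[\omega_1]^{<\omega}$, standing for $\sum_{n\in s}d_n+\sum_{\xi\in u}b_\xi$. Addition is symmetric difference in each coordinate. A finite $u\subset\omega_1$ is identified with $(\emptyset,u)$; so $b_\xi$ is $\{\xi\}$, the families $\mathcal S_\delta$ are subsets of $G$, and $\emptyset=0$. Clearly $|G|=\omega_1$. The $d_n$ are there for separability: we shall arrange that $d_n\to b_\xi$ along $n\in a_\xi$.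

For $\gamma<\omega_1$ let
$$G_\gamma=\{(s,u)\in G:u\subset\gamma\},\qquad r_\gamma:G\to G_\gamma,\quad r_\gamma(s,u)=(s,u\cap\gamma).$$
$G_\gamma$ is a countable subgroup, $r_\gamma$ is a homomorphism that is the identity on $G_\gamma$, and $r_\gamma\circ r_\delta=r_\gamma$ for $\gamma\le\delta$.

Define $\iota:G\to2^\omega\times2^{\omega_1}$ by
$$\iota(s,u)=\Big(1_s,\ \big(|s\cap a_\xi|+|u\cap\{\xi\}|\bmod 2\big)_{\xi<\omega_1}\Big).$$
It is a homomorphism, because $|(s+s')\cap a|\equiv|s\cap a|+|s'\cap a|\pmod 2$. It is injective, because the first part recovers $s$, and then the second part recovers $u$. Let $\iota_\gamma$ be $\iota|_{G_\gamma}$ followed by restriction to the coordinates $\omega\sqcup\gamma$. By the same argument $\iota_\gamma$ is injective on $G_\gamma$. Since the coordinates in $\omega\sqcup\gamma$ see only $s$ and $u\cap\gamma$,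
$$\iota(x)|_{\omega\sqcup\gamma}=\iota_\gamma(r_\gamma(x))\qquad(x\in G).\tag{1}$$
Let $\sigma_\gamma$ be the group topology on $G_\gamma$ induced by $\iota_\gamma$. It is metrizable because $\omega\sqcup\gamma$ is countable. By (1), for $\gamma\le\delta$ the map $r_\gamma:(G_\delta,\sigma_\delta)\to(G_\gamma,\sigma_\gamma)$ is continuous.

The coordinates of $\iota(d_n)$ are $1_{\{n\}}$ on $\omega$, and $1$ or $0$ at $\xi$ according to whether $n\in a_\xi$ or not. The coordinates of $\iota(b_\xi)$ are $0$, except for a $1$ at $\xi$. So, for strictly increasing $n_i$, almost disjointness gives, coordinatewise: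
$$\iota(d_{n_i})\to\iota(b_\xi)\ \text{ if all } n_i\in a_\xi;\qquad \iota(d_{n_i})\to0\ \text{ if }\{n_i\}\cap a_\xi\text{ is finite for all }\xi<\omega_1.\tag{2}$$
The same holds for the coordinates in $\omega\sqcup\gamma$ alone, with $\xi$ ranging over $\gamma$. If all $n_i\in a_\xi$ with $\xi\ge\gamma$, then the coordinates of $d_{n_i}$ in $\omega\sqcup\gamma$ tend to $0$.

## 6. The topologies $\tau_\gamma$ and $\tau$

For $\gamma<\omega_1$ put
$$Q_\gamma=\{0\}\cup\{d_n:n<\omega\}\cup\mathcal S_\gamma .$$
It contains $d_n$ for $n<\omega$ and $b_\xi$ for $\xi<\gamma$, so it generates $G_\gamma$.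

**Lemma 7.** $\mathcal S_\gamma$ and $Q_\gamma$ are $\sigma_\gamma$-compact.

*Proof.* For $y\in\mathcal S_\gamma$ we have $\iota_\gamma(y)=(0,1_y)$, so $\sigma_\gamma$ on $\mathcal S_\gamma$ is the topology of $2^\gamma$, and Lemma 1 applies. For $Q_\gamma$, take a sequence in it. If infinitely many terms lie in $\mathcal S_\gamma\ni0$, or if some $d_n$ occurs infinitely often, there is a convergent subsequence with limit in $Q_\gamma$. Otherwise there is a subsequence $d_{n_i}$ with $n_i$ strictly increasing. If $\{n_i\}\cap a_\xi$ is infinite for some $\xi<\gamma$, pass to the $n_i\in a_\xi$; then $d_{n_i}\to b_\xi\in Q_\gamma$. If there is no such $\xi<\gamma$, then $d_{n_i}\to0$. $\square$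

Let $L_{\gamma,n}$ be the set of sums of $n$ elements of $Q_\gamma$, so that $L_{\gamma,n}+L_{\gamma,m}=L_{\gamma,n+m}$, and let $\tau_\gamma$ be the topology that Lemma 6 gives on $G_\gamma$ for $\sigma_\gamma$ and $Q_\gamma$. Gluing the $\tau_\gamma$ requires the retractions to be continuous. This is what coherence is for: a finite set of disagreements costs a bounded number of extra summands.

**Lemma 8.** Let $\gamma<\delta<\omega_1$. There is $m\geq 1$ with $r_\gamma(\mathcal S_\delta)\subset L_{\gamma,m}$ and $\mathcal S_\gamma\subset L_{\delta,m}$. Consequently $r_\gamma:(G_\delta,\tau_\delta)\to(G_\gamma,\tau_\gamma)$ is continuous.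

*Proof.* Let $F$ be as in Lemma 3 and $m=1+|F|$. If $y\in\mathcal S_\delta$, then
$$r_\gamma(y)=y\cap\gamma=\big((y\cap\gamma)\setminus F\big)+\sum_{\xi\in y\cap F}b_\xi\in L_{\gamma,m},$$
because the first summand is in $\mathcal S_\gamma$ by Lemma 3 and each $b_\xi$ is in $\mathcal S_\gamma$. If $y\in\mathcal S_\gamma$, then $y=(y\setminus F)+\sum_{\xi\in y\cap F}b_\xi\in L_{\delta,m}$ in the same way. Since also $r_\gamma(d_n)=d_n\in Q_\gamma$, we get $r_\gamma(Q_\delta)\subset L_{\gamma,m}$ and hence $r_\gamma(L_{\delta,n})\subset L_{\gamma,nm}$ for all $n$. On $(L_{\delta,n},\sigma_\delta)$ the map $r_\gamma$ is continuous into $\sigma_\gamma$, and $\sigma_\gamma=\tau_\gamma$ on $L_{\gamma,nm}$. By the last statement of Lemma 6, $r_\gamma$ is $\tau_\delta$-$\tau_\gamma$-continuous. $\square$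

**Definition (the topology of $G$).** Let $\tau$ be the initial topology on $G$ for the homomorphisms $r_\gamma:G\to(G_\gamma,\tau_\gamma)$, $\gamma<\omega_1$.

This is a group topology. It is Hausdorff: if $x\neq x'$, then both lie in some $G_\gamma$, and $r_\gamma$ fixes them. A sequence satisfies $x_i\to x$ in $G$ if and only if $r_\gamma(x_i)\to r_\gamma(x)$ in $\tau_\gamma$ for every $\gamma$. The map $\iota$ is continuous on $G$, by (1) and $\tau_\gamma\supseteq\sigma_\gamma$.

One warning will matter later: $\tau$ does not induce $\tau_\gamma$ on $G_\gamma$. Take $n\to\infty$ in $a_\gamma$. In $\sigma_\gamma$, hence in $\tau_\gamma$ (all terms are in $Q_\gamma=L_{\gamma,1}$), we have $d_n\to0$. But in $G$, as Lemma 9(1) will show, $d_n\to b_\gamma\ne0$.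

## 7. Convergent sequences and compact sets in $G$

**Lemma 9.** In $G$:

1. $d_n\to b_\xi$ as $n\to\infty$, $n\in a_\xi$.
2. If $n_i$ is strictly increasing and $\{n_i\}\cap a_\xi$ is finite for every $\xi<\omega_1$, then $d_{n_i}\to0$.
3. If $z_i\in[\omega_1]^m$ are pairwise disjoint, then $z_i\to0$.
4. If $q_i,q\in\mathcal S_\delta$ and $q_i\to q$ in $\sigma_\delta$, then $q_i\to q$ in $G$. Hence $\mathcal S_\delta$ is compact in $G$.

*Proof.* Fix $\gamma$. In each case we show that the images under $r_\gamma$, including that of the limit, lie in one $L_{\gamma,m}$. There $\tau_\gamma=\sigma_\gamma$, so it suffices to check convergence in the coordinates $\omega\sqcup\gamma$.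

For (1) and (2), $r_\gamma(d_n)=d_n\in Q_\gamma$, and $r_\gamma(b_\xi)$ is $b_\xi$ or $0$, again in $Q_\gamma$. The coordinates converge by (2) of Section 5; in part (1) with $\xi\ge\gamma$, they converge to $0=r_\gamma(b_\xi)$.

For (3), $r_\gamma(z_i)=z_i\cap\gamma$ is a sum of at most $m$ elements $b_\xi$ with $\xi<\gamma$, so it lies in $L_{\gamma,m}$. Each $\xi$ is in at most one $z_i$, so every coordinate tends to $0$. (For $m=0$ all $z_i$ are $0$.)

For (4): if $\gamma<\delta$, Lemma 8 puts all $r_\gamma(q_i)$ and $r_\gamma(q)$ in one $L_{\gamma,m}$. If $\gamma=\delta$, they are in $Q_\delta$. If $\gamma>\delta$, then $r_\gamma(q_i)=q_i\in\mathcal S_\delta\subset L_{\gamma,m}$ for some $m$ by the second inclusion of Lemma 8, and the same holds for $q$. In every case the coordinates at $\xi<\min(\gamma,\delta)$ converge since $q_i\to q$ in $2^\delta$, and all other coordinates are $0$. Thus the inclusion of the compact metrizable space $(\mathcal S_\delta,\sigma_\delta)$ in $G$ is sequentially continuous, hence continuous, and its image is compact. $\square$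

Now let
$$X=\{0\}\cup\{d_n:n<\omega\}\cup\{b_\xi:\xi<\omega_1\}.$$

**Lemma 10.** $X$ is a compact subspace of $G$, it generates $G$, and $\{d_n:n<\omega\}$ is dense in it.

*Proof.* Since $r_\gamma(X)\subset Q_\gamma$ and $\tau_\gamma=\sigma_\gamma$ there, the topology of $X$ is the initial one for the maps $\iota_\gamma\circ r_\gamma$. By (1) this is the topology induced by $\iota$. A basic neighborhood of $0$ in $X$ fixes finitely many coordinates in $\omega$ and finitely many coordinates $\xi_1,\dots,\xi_j$. So it contains all $b_\xi$ with $\xi\notin\{\xi_1,\dots,\xi_j\}$ and all but finitely many $d_n$ with $n\notin a_{\xi_1}\cup\dots\cup a_{\xi_j}$. A neighborhood of $b_{\xi_i}$ contains all but finitely many $d_n$ with $n\in a_{\xi_i}$, by Lemma 9(1). Given an open cover of $X$, choose a member containing $0$, then members containing $b_{\xi_1},\dots,b_{\xi_j}$; together they miss only finitely many points. So there is a finite subcover.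

$X$ contains a basis of $G$. By Lemma 9(1) each $b_\xi$ is a limit of $d_n$'s. Every open neighborhood of $0$ contains some $b_\xi$, hence some $d_n$. $\square$

This proves Theorem 2(a): $G$ is generated by the compact separable space $X$, and it is the union over $n$ of the compact sets of $n$-fold sums of elements of $X$.

**Separability of $G$.** The closure of the countable subgroup $\{(s,\emptyset):s\in[\omega]^{<\omega}\}$ is a subgroup, and by Lemma 9(1) it contains all $b_\xi$. So it is $G$.

**Non-metrizability of $G$.** Every neighborhood of $0$ contains all but finitely many $b_\xi$: otherwise infinitely many distinct $b_\xi$ stay outside it, against Lemma 9(3) with $m=1$. If $0$ had a countable base $(U_n)$, all but countably many $b_\xi$ would lie in every $U_n$, which is impossible in a Hausdorff group.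

## 8. Reflecting a sequentially closed set to a countable subgroup

For $\delta<\omega_1$ and $n<\omega$ let $K_{\delta,n}$ be the set of sums of $n$ elements of $X\cup\mathcal S_\delta$. By Lemmas 9(4) and 10 it is compact. Clearly $L_{\delta,n}\subset K_{\delta,n}$, and $K_{\delta,n}\subset K_{\delta,n+1}$.

**Definition (good set).** A set $A\subset G$ is *good* if $x\in A$ whenever $x_i\in A$, $x_i\to x$ in $G$, and $\{x_i\}\cup\{x\}\subset K_{\delta,n}$ for some $\delta,n$.

Every sequentially closed set is good. The weaker notion serves Theorem 2(c).

To separate a point $x$ from a good set $A\not\ni x$, we look for one $\delta$ such that $r_\delta^{-1}(G_\delta\setminus A)$ is a neighborhood of $x$ missing $A$. This needs $x\in G_\delta$, $r_\delta(A)\subset A$, and $A\cap G_\delta$ to be $\tau_\delta$-closed. For the third property, recall the warning of Section 6: a sequence in $G_\delta$ that converges in $\tau_\delta$ may have a different limit in $G$. The next lemma says that, on a subsequence, there is a limit in $G$, and that $r_\delta$ takes it to the old limit.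

**Lemma 11.** Let $x_k\in G_\delta$ and $x_k\to x^*$ in $\tau_\delta$. Then there are $n<\omega$ and a subsequence of $(x_k)$ that converges in $G$ to a point $x'$ with $r_\delta(x')=x^*$, where $x'$ and all $x_k$ lie in $K_{\delta,n}$.

*Proof.* By Lemma 6, the compact set $\{x_k\}\cup\{x^*\}$ lies in some $L_{\delta,n}$. Write $x_k=\sum_{i\le n}q^i_k$ with $q^i_k\in Q_\delta$, where $i$ runs from $1$ to $n$. Pass to a subsequence so that for each $i\le n$ one of the following holds:

* all $q^i_k$ are in $\mathcal S_\delta$, and they $\sigma_\delta$-converge to some $p^i\in\mathcal S_\delta$;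
* $q^i_k$ is a constant $d_n$ with $n$ independent of $k$, and we call this element $p^i$;
* $q^i_k=d_{n^i_k}$ with $n^i_k$ strictly increasing in $k$, and either all $n^i_k$ are in $a_\xi$ for one $\xi<\omega_1$ (put $p^i=b_\xi$), or $\{n^i_k:k\}$ has finite intersection with every $a_\xi$, $\xi<\omega_1$ (put $p^i=0$).

This is possible. Treat $i=1,\dots,n$ in turn, noting that each alternative passes to subsequences. If infinitely many $q^i_k$ lie in $\mathcal S_\delta$, use that $(\mathcal S_\delta,\sigma_\delta)$ is compact metrizable. Otherwise almost all $q^i_k$ are of the form $d_j$, and there is a subsequence on which $j$ is constant or strictly increasing. In the increasing case, if some $a_\xi$ with $\xi<\omega_1$ contains infinitely many of the indices, pass to those.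

By Lemma 9(1),(2),(4), $q^i_k\to p^i$ in $G$, and $p^i\in X\cup\mathcal S_\delta$. So, along the subsequence, $x_k\to x':=\sum_{i\le n}p^i\in K_{\delta,n}$ in $G$. Also $x_k\in L_{\delta,n}\subset K_{\delta,n}$. Since $r_\delta:G\to(G_\delta,\tau_\delta)$ is continuous and fixes $x_k$, we get $r_\delta(x')=\lim r_\delta(x_k)=\lim x_k=x^*$. $\square$

**Proposition 12.** Every good set $A\subset G$ is closed. In particular $G$ is sequential.

*Proof.* Let $x\in G\setminus A$.

**Step 1: choice of $\delta$.** We want $\delta$ to be so large that the part of an element of $A$ above $\delta$ can be removed without leaving $A$. For $w=(s,u)\in G$ and $m\ge1$ let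
$$\mathcal Z(w,m)=\{z\in[\omega_1\setminus u]^m:\ w+z\in A\}.$$
There are two cases.

(i) $\mathcal Z(w,m)$ contains an infinite pairwise disjoint sequence $z_0,z_1,\dots$. Then $w+z_i\to w$ by Lemma 9(3). All $w+z_i$, and also $w$, are sums of at most $|s|+|u|+m$ elements of $X$, so they lie in $K_{0,|s|+|u|+m}$. As $A$ is good, $w\in A$.

(ii) Otherwise take a maximal pairwise disjoint subfamily of $\mathcal Z(w,m)$. It is finite, so its union $F(w,m)$ is a finite set. It meets every member $z$ of $\mathcal Z(w,m)$: by maximality, $z$ meets a member of the subfamily or is one of them, and $z\neq\emptyset$.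

Choose $\delta_0<\omega_1$ with $x\in G_{\delta_0}$. Given $\delta_k$, the group $G_{\delta_k}$ is countable, so there is $\delta_{k+1}<\omega_1$, $\delta_{k+1}\ge\delta_k$, that contains $F(w,m)$ for all $w\in G_{\delta_k}$ and $m\ge1$ in case (ii). Let $\delta=\sup_k\delta_k<\omega_1$. An element of $G_\delta$ has finite support, so $G_\delta=\bigcup_kG_{\delta_k}$. Thus $x\in G_\delta$, and $F(w,m)\subset\delta$ for all $w\in G_\delta$, $m\ge1$ in case (ii).

**Step 2: $r_\delta(A)\subset A$.** Let $y=(s,v)\in A$. Put $w=r_\delta(y)=(s,v\cap\delta)$, $z=v\setminus\delta$ and $m=|z|$. If $m=0$, then $w=y\in A$. If $m\ge1$, then $w+z=y\in A$ and $z$ is disjoint from $v\cap\delta$, so $z\in\mathcal Z(w,m)$. If case (ii) held for $(w,m)$, then $z$ would meet $F(w,m)\subset\delta$, but $z\cap\delta=\emptyset$. So case (i) holds, and $w\in A$.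

**Step 3: $A\cap G_\delta$ is $\tau_\delta$-closed.** Since $(G_\delta,\tau_\delta)$ is sequential, it is enough to take $x_k\in A\cap G_\delta$ with $x_k\to x^*$ in $\tau_\delta$ and show $x^*\in A$. Let $x'$ be as in Lemma 11. A subsequence of $(x_k)$ converges to $x'$ in $G$, inside one $K_{\delta,n}$. As $A$ is good, $x'\in A$. By Step 2, $x^*=r_\delta(x')\in A$.

**Step 4: the neighborhood.** The set $U=r_\delta^{-1}(G_\delta\setminus A)$ is open in $G$ by Step 3. It contains $x$, because $r_\delta(x)=x\notin A$. It is disjoint from $A$ by Step 2. As $x\notin A$ was arbitrary, $A$ is closed. $\square$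

## 9. A single function on $\omega_1$ gives a $k_\omega$ group

So far we have not used that the $e_\delta$ are finite-to-one. Lemma 1 holds for arbitrary $e$, Lemma 3 and Lemma 8 use coherence only, and Lemma 4 has not been used since Section 1. It is instructive to see what happens with the simplest coherent choice: take one function $e:\omega_1\to\omega\setminus\{0\}$, for instance the constant $1$, and let $e_\delta=e|_\delta$ for all $\delta$. Everything in Sections 5–8 remains true word for word, so we get a separable sequential non-metrizable group. But it is $k_\omega$.

Indeed, $\mathcal S(e)$ is compact in $2^{\omega_1}$ by Lemma 1, and $r_\gamma(\mathcal S(e))=\mathcal S(e|_\gamma)\subset Q_\gamma$. Since $\tau_\gamma=\sigma_\gamma$ on $Q_\gamma$, the topology of $G$ on $\mathcal S(e)$ is the one induced by $\iota$, which is that of $2^{\omega_1}$. So $\mathcal S(e)$ is compact in $G$. Let $K_n$ be the compact set of sums of $n$ elements of $X\cup\mathcal S(e)$. Then $K_{\delta,n}\subset K_n$ for all $\delta$. If $A\cap K_n$ is closed in $K_n$ for all $n$, then $A$ is good, hence closed by Proposition 12. The increasing compact sets $K_n$ cover $G$ and determine its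 topology.

For the constant $1$ we have $\mathcal S(e)\subset X$, and $K_n$ is just the set of $n$-fold sums of $X$. So the group generated by $X$ alone fails exactly at the requirement "not $c_\omega$". To get past this point, the compact sets $\mathcal S_\delta$ must not all fit into one compact set, and this is where the finite-to-one functions of Lemma 2 come in.

## 10. Countable families of countably compact sets do not determine the topology

We return to the group $G$ built from the functions of Lemma 2.

**Proposition 13.** $G$ is not a $c_\omega$-space.

*Proof.* **Step 1: one set catches uncountably many $\mathcal S_\delta$.** Suppose that closed countably compact sets $C_0\subseteq C_1\subseteq\cdots$ cover $G$ and determine its topology. Each $\mathcal S_\delta$ is compact in $G$ by Lemma 9(4), so by Lemma 5 it lies in some $C_{n(\delta)}$. There are $n$ and an uncountable $\Delta\subset\omega_1$ with $n(\delta)=n$ for all $\delta\in\Delta$. Put $C=C_n$.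

**Step 2: a chain in $C$.** Let $\xi_1,\xi_2,\dots$ and $y_k=\{\xi_1,\dots,\xi_k\}$ be as in Lemma 4 for $\Delta$. Then all $y_k$ lie in $C$. Let $z=\{\xi_i:i\ge1\}$, an infinite set.

**Step 3: the chain has no accumulation point in $G$.** The $y_k$ are distinct, so by countable compactness there is $p=(s,u)\in C$ every neighborhood of which contains $y_k$ for infinitely many $k$. Every coordinate of $\iota(y_k)=(0,1_{y_k})$ is eventually equal to the corresponding coordinate of $(0,1_z)$. Since $\iota$ is continuous, the points of $G$ whose image agrees with $\iota(p)$ at a given coordinate form a neighborhood of $p$; it contains $y_k$ for arbitrarily large $k$. So $\iota(p)=(0,1_z)$. The first part gives $s=\emptyset$, and then the second part gives $u=z$. But $u$ is finite and $z$ is infinite, a contradiction. $\square$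

Together with Sections 5, 7 and 8, this proves Theorem 1.

**Proof of Theorem 2(c).** *$\omega_1$ compact sets determine the topology.* The sets $K_{\delta,n}$ are compact, and there are $\omega_1$ indices $(\delta,n)$. If $A\cap K_{\delta,n}$ is closed in $K_{\delta,n}$ for all $\delta<\omega_1$, $n<\omega$, then $A$ is good, so $A$ is closed by Proposition 12. The converse implication is trivial. The family of these sets is not countable, by the second half of (c), which we prove now.

*No countable family of countably compact sets does.* Suppose that a countable family $\mathcal D$ of countably compact subsets of $G$ determines the topology. First, each $D\in\mathcal D$ is closed. As $G$ is sequential, it suffices to consider $x_i\in D$ with $x_i\to x$. If $\{x_i\}$ is a finite set, then $x$ is one of its points. If it is infinite, it has an accumulation point in $D$; in a Hausdorff space the only accumulation point of the range of a convergent sequence is its limit, so $x\in D$. Next, add to $\mathcal D$ the countably many compact sets of $n$-fold sums of $X$, $n<\omega$, which cover $G$. The enlarged family $\{D_0,D_1,\dots\}$ still consists of closed countably compact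 sets, and it still determines the topology: a set with closed traces on all $D_i$ has closed traces on the members of $\mathcal D$, so it is closed. Put $C_n=D_0\cup\dots\cup D_n$. These sets are closed, countably compact and increasing, and they cover $G$. If $F\cap C_n$ is closed in $C_n$ for all $n$, then $F\cap D_n=(F\cap C_n)\cap D_n$ is closed in $D_n$ for all $n$, so $F$ is closed. Thus $G$ would be $c_\omega$, against Proposition 13. $\square$

## 11. Finite powers

**Proof of Theorem 2(b).** Fix $l\ge1$, and let $r_\delta^l:G^l\to G_\delta^l$ be $r_\delta$ in each coordinate. The plan is that of Proposition 12. It needs the finite powers of the countable groups to be sequential.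

**Step 1: $(G_\delta,\tau_\delta)^l$ is sequential.** Apply Lemma 6 to $\Gamma=G_\delta^l$, $\sigma=\sigma_\delta^l$ and $Q=Q_\delta^l$. This $Q$ is compact, contains $0$, and generates $\Gamma$, because it contains all tuples with one coordinate in $Q_\delta$ and the others $0$. Its $n$-fold sums form $L_{\delta,n}^l$. We obtain a sequential group topology $\tau'$, and we show that it is the product topology $\tau_\delta^l$.

The $j$-th projection maps $L_{\delta,n}^l$ continuously to $(L_{\delta,n},\sigma_\delta)$, where $\sigma_\delta=\tau_\delta$. By Lemma 6 the projections are continuous from $\tau'$ to $\tau_\delta$. So $\tau'\supseteq\tau_\delta^l$.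

Conversely, let $W$ be a $\tau'$-neighborhood of $0$, and choose a $\tau'$-open $V\ni0$ with $V+\cdots+V\subset W$ ($l$ summands). The embedding $h_j$ of $G_\delta$ as the $j$-th axis maps $(L_{\delta,n},\sigma_\delta)$ continuously into $L_{\delta,n}^l$, where $\sigma_\delta^l=\tau'$. By Lemma 6, $h_j$ is continuous from $\tau_\delta$ to $\tau'$, so $V_j=h_j^{-1}(V)$ is a $\tau_\delta$-open neighborhood of $0$. Now $\prod_jV_j\subset V+\cdots+V\subset W$. Both topologies are group topologies, so it suffices that they have the same neighborhoods of $0$, and $\tau'=\tau_\delta^l$.

**Step 2: choice of $\delta$.** Let $A\subset G^l$ be sequentially closed and $x\in G^l\setminus A$. For $w=(w_1,\dots,w_l)\in G^l$ with $w_j=(s_j,u_j)$, and $0\ne\bar m=(m_1,\dots,m_l)\in\omega^l$, let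
$$\mathcal Z(w,\bar m)=\{(z_1,\dots,z_l):\ z_j\in[\omega_1\setminus u_j]^{m_j},\ (w_1+z_1,\dots,w_l+z_l)\in A\}.$$
Call two tuples disjoint if $\bigcup_jz_j\cap\bigcup_jz'_j=\emptyset$. If $\mathcal Z(w,\bar m)$ has an infinite pairwise disjoint subfamily (first kind), take a sequence of its distinct members. In each coordinate $j$ the sets $z_j$ are pairwise disjoint of size $m_j$, so they tend to $0$ by Lemma 9(3). Hence $w$ is a limit of points of $A$, and $w\in A$. Otherwise (second kind) a maximal pairwise disjoint subfamily is finite, and the union $F(w,\bar m)$ of all sets occurring in it is a finite subset of $\omega_1$. It meets $\bigcup_jz_j$ for every tuple in $\mathcal Z(w,\bar m)$, by maximality and because $\bigcup_jz_j\neq\emptyset$ when $\bar m\ne0$. As in Proposition 12, since the groups $G_\alpha^l$ are countable, closing off $\omega$ times gives $\delta<\omega_1$ with $x\in G_\delta^l$ and $F(w,\bar m)\subset\delta$ for all $w\in G_\delta^l$ and $\bar m$ of the second kind.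

**Step 3: $r_\delta^l(A)\subset A$.** Let $y\in A$ with $y_j=(s_j,v_j)$. Put $w=r_\delta^l(y)$, $z_j=v_j\setminus\delta$ and $m_j=|z_j|$. If $\bar m=0$, then $w=y\in A$. Otherwise $(z_j)_j\in\mathcal Z(w,\bar m)$, and $\bigcup_jz_j$ misses $\delta$. So $\mathcal Z(w,\bar m)$ is not of the second kind; it is of the first kind, and $w\in A$.

**Step 4: $A\cap G_\delta^l$ is closed in $(G_\delta,\tau_\delta)^l$.** By Step 1 it suffices to consider $x_k\in A\cap G_\delta^l$ with $x_k\to x^*$ in $\tau_\delta^l$. Apply Lemma 11 to the coordinates $1,\dots,l$ successively, passing to a subsequence each time. The final subsequence converges in $G^l$ to some $x'$ with $r_\delta^l(x')=x^*$. As $A$ is sequentially closed, $x'\in A$. By Step 3, $x^*\in A$.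

**Step 5: the neighborhood.** The set $(r_\delta^l)^{-1}(G_\delta^l\setminus A)$ is open in $G^l$ by Step 4. It contains $x=r_\delta^l(x)$, and it misses $A$ by Step 3. So $A$ is closed, and $G^l$ is sequential.

**Step 6: the other properties.** $G^l$ is separable as a finite product of separable spaces. It contains $G\times\{0\}^{l-1}$ as a closed subgroup, a copy of $G$. Metrizability and the property $c_\omega$ pass to closed subspaces, as checked in Section 4, and $G$ has neither. So $G^l$ is neither metrizable nor $c_\omega$. $\square$
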